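# Positive but not unimodal: the Laurent polynomials $\mathscr L^d_{k,n}(z)$

## 1. Shifted factorials, the polynomials $\mathscr L^d_{k,n}$, and unimodality

**Definition 1 (shifted factorials).** For an indeterminate $a$ and an integer $d\ge 0$ put
$$(a;q)_d=\prod_{0\le j<d}(1-aq^j),\qquad (a_1,\dots,a_r;q)_d=\prod_{1\le i\le r}(a_i;q)_d,\qquad (q)_i=(q;q)_i .$$

For example $(q)_3=(1-q)(1-q^2)(1-q^3)$, and
$$(qz,q/z;q)_2=(1-qz)(1-q^2z)(1-q/z)(1-q^2/z).$$
We expand $1/(qz,q/z;q)_d$ as a power series in $q$ by multiplying geometric series. A monomial of the expansion is a product of factors $q^iz$ and $q^i/z$ with $1\le i\le d$, repetitions allowed, so the coefficient of $q^n$ is a Laurent polynomial in $z$ with nonnegative integer coefficients. For $d\ge2$ the expansion starts with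
$$1+(z+z^{-1})q+(z^2+z+1+z^{-1}+z^{-2})q^2+\cdots,$$
where $z^2+1+z^{-2}$ comes from two factors of weight $1$, and $z+z^{-1}$ from one factor of weight $2$. For $d=1$ the coefficient of $q^2$ is only $z^2+1+z^{-2}$.

**Definition 2 (triangular numbers, centered strings, coefficient notation).** For $i\in\mathbb Z$ let $T_i=i(i+1)/2$. For $j\ge0$ let $\chi_j=z^{-j}+z^{-j+1}+\cdots+z^{j}$. For a series $G$, $[q^n]G$ is the coefficient of $q^n$ in $G$. Also $[k]=1+q+\cdots+q^{k-1}$, with $[0]=0$.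

For example $T_{-1}=T_0=0$, $T_3=6$, and $\chi_1=z^{-1}+1+z$. Note that $z^{-j}(1-z^{2j+1})/(1-z)=\chi_j$.

**Definition 3 (the polynomials).** For integers $k,d\ge1$ the Laurent polynomials $\mathscr L^d_{k,n}(z)$, $n\ge0$, are defined by
$$\sum_{n\ge 0}\mathscr{L}_{k,n}^{d}(z)\,q^{n+\frac{k(k+1)}{2}}=\frac{(-1)^k}{(1-z)(qz,q/z;q)_d}\sum_{j\ge k}(-1)^{j}q^{\frac{j(j+1)}{2}}z^{-j}(1-z^{2j+1}),$$
and $J^d_{k,n}(m)$ is the coefficient of $z^m$ in $\mathscr L^d_{k,n}(z)$.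

By the remark on $\chi_j$, the right-hand side is
$$F^d_k:=\sum_{n}\mathscr L^d_{k,n}(z)q^{n+T_k}=\frac1{(qz,q/z;q)_d}\sum_{j\ge k}(-1)^{j-k}q^{T_j}\chi_j .\tag{1}$$
For example, for $k=1$ the terms $j\ge2$ start at $q^{T_2}=q^3$, that is, at $n=2$. Hence
$$\mathscr L^d_{1,0}=\chi_1=z+1+z^{-1},\qquad \mathscr L^d_{1,1}=\chi_1\,(z+z^{-1})=z^2+z+2+z^{-1}+z^{-2}.$$

**Definition 4 (unimodal).** A finite real sequence $a_1,\dots,a_N$ is unimodal if $a_1\le\cdots\le a_t\ge a_{t+1}\ge\cdots\ge a_N$ for some $t$.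

For example $1,1,2,1,1$ is unimodal and $0,-2,0$ is not. A unimodal sequence has no entry that is strictly smaller both than some entry to its left and than some entry to its right. Indeed, if $i\le t$, all entries to the left of $a_i$ are at most $a_i$; if $i\ge t$, all entries to the right are at most $a_i$.

**Definition 5 (Gaussian binomials).** For $0\le b\le a$ let $\binom ab_q=\frac{(q)_a}{(q)_b(q)_{a-b}}$, and let $\binom ab_q=0$ for $0\le a<b$.

For example $\binom41_q=1+q+q^2+q^3$ and $\binom42_q=1+q+2q^2+q^3+q^4$. Two textbook facts will be used. First, $[q^x]\binom{i+b}{b}_q$ is the number of partitions of $x$ with at most $b$ parts, all at most $i$. Second, the $q$-binomial theorem; the case we need is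
$$(x;q)_4=1-\tbinom41_qx+q\tbinom42_qx^2-q^3\tbinom43_qx^3+q^6x^4 .$$

Now the question. It is a conjecture in Nian Hong Zhou, "Positivity and tails of pentagonal number series", arXiv:2403.06196 (2024), and it makes two assertions:

1. assertion (i): $J^d_{k,n}(m)>0$ for all $-n-k\le m\le n+k$ whenever $k\ge1$, $d\ge2$, $n\ge0$;
2. assertion (ii): the sequence $\big(J^d_{k,n}(m)\big)_{-k-n\le m\le k+n}$ is unimodal whenever $k\ge1$, $d\ge3$, $n\ge0$.

Are they true? The sum in (1) alternates in sign, so even nonnegativity is not visible. We shall prove that (i) is true and (ii) is false, in the following precise form.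

**Theorem A.** For $k\ge1$, $d\ge2$, $n\ge0$ and $|m|\le n+k$ we have $J^d_{k,n}(m)>0$. The bound $d\ge2$ is sharp for every $k$: for $d=1$ and each $k\ge1$, $J^1_{k,n}(k-1)<0$ for infinitely many $n$.

**Theorem B.** For every $d\ge1$ the sequence $\big(J^d_{1,4}(m)\big)_m$ is not unimodal. For $d=3$ and $k\in\{1,3\}$ unimodality fails for infinitely many $n$. Conversely, unimodality holds for $n\le k$ (all $d\ge1$) and for $n\le k+1$ (all $d\ge2$).

## 2. Coefficients as alternating sums, and small cases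

Let $c_s=c_s(q)=\sum_nc_s(n)q^n$ be the coefficient of $z^s$ in $1/(qz,q/z;q)_d$. Each factor $z^{\pm1}$ carries at least one $q$, so
$$c_s(n)\ge0,\qquad c_{-s}=c_s,\qquad c_s(n)=0\ \text{ if } |s|>n .$$
Taking the coefficient of $z^m$ in (1) gives
$$J^d_{k,n}(m)=\sum_{j\ge k}(-1)^{j-k}\sum_{s=m-j}^{m+j}c_s(n+T_k-T_j).\tag{2}$$
The right side of (1) is invariant under $z\leftrightarrow1/z$, so $J(-m)=J(m)$, and we may take $m\ge0$. Since $T_j-T_k\ge j-k$ for $j\ge k$, a nonzero term in (2) forces $|m|\le j+n-(T_j-T_k)\le n+k$. So $J^d_{k,n}(m)=0$ for $|m|>n+k$, and (i) asks for positivity on the whole possible support.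

Take $k=1$, $n=2$; now $j=2$ enters. For $d\ge2$,
$$\mathscr L^d_{1,2}=\chi_1\chi_2-\chi_2=(\chi_3+\chi_2+\chi_1)-\chi_2=\chi_3+\chi_1,$$
with coefficients $1,1,2,2,2,1,1$. For $d=1$,
$$\mathscr L^1_{1,2}=\chi_1(z^2+1+z^{-2})-\chi_2=z^3+z+z^{-1}+z^{-3},$$
with coefficients $1,0,1,0,1,0,1$. So strict positivity already fails for $d=1$.

## 3. The polynomial $\mathscr L^d_{1,4}$ is not unimodal for any $d$

Two more steps in $n$ settle assertion (ii). Since $T_2-T_1=2$ and $T_3-T_1=5$,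
$$\mathscr L^d_{1,4}=\chi_1\cdot[q^4]\frac1{(qz,q/z;q)_d}-\chi_2\cdot[q^2]\frac1{(qz,q/z;q)_d}.$$
For $d\ge2$ we saw $(c_0(2),c_1(2),c_2(2))=(1,1,1)$. In degree $4$, sort the monomials by the multiset of weights used:

* $1^4$ contributes $z^4+z^2+1+z^{-2}+z^{-4}$;
* $1^2\,2$ contributes $(z^2+1+z^{-2})(z+z^{-1})=z^3+2z+2z^{-1}+z^{-3}$;
* $2^2$ contributes $z^2+1+z^{-2}$;
* $1\cdot3$ contributes $(z+z^{-1})^2=z^2+2+z^{-2}$, and occurs only for $d\ge3$;
* $4$ contributes $z+z^{-1}$, and occurs only for $d\ge4$.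

Hence $(c_0(4),\dots,c_4(4))$ is $(4,2,3,1,1)$ for $d=3$ and $(4,3,3,1,1)$ for $d\ge4$. For $d\ge2$,
$$J(0)=c_0(4)+2c_1(4)-5,\qquad J(\pm1)=c_0(4)+c_1(4)+c_2(4)-4 .$$
For $d=3$ this gives $J(-1),J(0),J(1)=5,3,5$; the whole sequence is $1,1,3,3,5,3,5,3,3,1,1$. For every $d\ge4$ it gives $6,5,6$; the whole sequence is $1,1,3,4,6,5,6,4,3,1,1$. By the remark after Definition 4, neither is unimodal. So assertion (ii) fails for every $d\ge3$, at $(k,n)=(1,4)$.

For $d=2$ we have $(c_0(4),\dots,c_4(4))=(2,2,2,1,1)$, so $J(-1),J(0),J(1)=2,1,2$. For $d=1$ we have $(1,0,1,0,1)$ and $(c_0(2),c_1(2),c_2(2))=(1,0,1)$, so $J(0)=1+0-3=-2$ and $J(\pm1)=2-2=0$. Thus $\big(J^d_{1,4}(m)\big)_m$ is not unimodal for every $d\ge1$, which is the first claim of Theorem B.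

## 4. Reduction to $d=2$ and the coefficients $c_s(n)$

**Step 1: reduction to $d=2$.** This step removes the parameter $d$ from assertion (i). We have
$$F^d_k=F^2_k\cdot\prod_{i=3}^d\frac1{(1-q^iz)(1-q^i/z)},$$
and the product has nonnegative coefficients and constant term $1$. Suppose (i) holds for $d=2$. Then all coefficients of $F_k^2$ are nonnegative (they vanish for $|m|>n+k$), so $J^d_{k,n}(m)\ge J^2_{k,n}(m)>0$ for $d\ge2$ and $|m|\le n+k$. From here to the end of Section 11, $d=2$ and $m\ge0$.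

**Step 2: a closed form for $c_s$.** We want to replace $c_s(n)$ by two partition counts. Let
$$p_3(n)=[q^n]\frac1{(q)_3},\quad v(n)=[q^n]V,\ V=\frac1{(1-q)(1-q^3)(1-q^4)},\quad w(n)=[q^n]W,\ W=\frac1{(1-q^2)(1-q^3)(1-q^4)},$$
all zero for $n<0$. For example $v(5)=3$, from $1^5$, $1^23$, $1\cdot4$. The factor $1/(1-q)$ makes $v$ nondecreasing. Further
$$V=(1+q)W,\qquad v(n)=w(n)+w(n-1),\tag{3}$$
$$w(n)\ge w(n-i)\quad\text{for } i=0\text{ and all } i\ge2,\tag{4}$$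
the last because adding a fixed partition of $i$ into parts $2,3$ is injective. For $i=1$ the inequality can fail: $w(1)=0<1=w(0)$.

Write $\frac1{(1-qx)(1-q^2x)}=\sum_{b\ge0}H_bx^b$. Then $H_b=q^b(1+q+\cdots+q^b)=\frac{q^b-q^{2b+1}}{1-q}$. For $s\ge0$, the coefficient of $z^s$ in $\sum_aH_az^a\sum_bH_bz^{-b}$ is
$$c_s=\sum_{b\ge0}H_{s+b}H_b=\frac1{1-q}\Big(q^s\sum_bH_bq^b-q^{2s+1}\sum_bH_bq^{2b}\Big).$$
Here $\sum_bH_bq^b=\frac1{(1-q^2)(1-q^3)}$ and $\sum_bH_bq^{2b}=\frac1{(1-q^3)(1-q^4)}$. So for $s\ge0$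
$$c_s=\frac{q^s}{(q)_3}-q^{2s+1}V,\qquad c_s(n)=p_3(n-s)-v(n-2s-1).\tag{5}$$

**Step 3: $p_3$ and $v$ are quadratic up to a bounded periodic error.** This makes $c_s(n)$ computable for all $n$. Recall that for a proper rational function, a pole of order $r$ at a root of unity $\zeta$ contributes to the $n$-th coefficient, for all $n\ge0$, the number $\zeta^{-n}$ times a polynomial in $n$ of degree less than $r$. Apply this to $q^5/(q)_3$ (degree $5$ over degree $6$) and to $q^7V$ (degree $7$ over degree $8$). In both, $q=1$ is a pole of order $3$. All other poles are simple: they are $-1$ and the primitive cube roots of unity for the first, and $-1,\pm i$ and the primitive cube roots of unity for the second. Near $q=1$ we have $1/(q)_3\sim\frac1{6(1-q)^3}$ and $V\sim\frac1{12(1-q)^3}$, and $[q^n](1-q)^{-3}=\binom{n+2}2$. Therefore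
$$p_3(n)=\tfrac{n^2}{12}+\beta n+(\text{period }6)\ \ (n\ge-5),\qquad v(n)=\tfrac{n^2}{24}+\beta'n+(\text{period }12)\ \ (n\ge-7).$$
From $p_3(-5)=0$, $p_3(1)=1$ we get $-2+6\beta=1$, so $\beta=\frac12$. From $v(-7)=0$, $v(5)=3$ we get $-1+12\beta'=3$, so $\beta'=\frac13$. Completing squares,
$$12p_3(n)=(n+3)^2+\varepsilon\ \ (n\ge-5),\qquad 24v(n)=(n+4)^2+\varepsilon'(n+4)\ \ (n\ge-7),\tag{6}$$
where $\varepsilon=\varepsilon(n)$ has period $6$ and $\varepsilon'$ has period $12$. Evaluating at $n=-5,\dots,0$, where $12p_3=0,0,0,0,0,12$ and $(n+3)^2=4,1,0,1,4,9$, gives $\varepsilon\in\{-4,-1,0,3\}$. Evaluating at $n=-7,\dots,4$, where $v=0$ for $n<0$ and $v=1,1,1,2,3$ for $n=0,\dots,4$, gives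
$$\varepsilon'(0),\dots,\varepsilon'(11)=0,-1,-4,-9,8,-1,-12,-1,8,-9,-4,-1 .$$
So $\varepsilon'$ is even and $-12\le\varepsilon'\le8$. From (6),
$$v(0),\dots,v(16)=1,1,1,2,3,3,4,5,6,7,8,9,11,12,13,15,17,\qquad p_3(0),\dots,p_3(9)=1,1,2,3,4,5,7,8,10,12 .$$

**Step 4: $c_s(n)$ as a quadratic form plus a small error.** This is the estimate behind every comparison below. Put $X=n+3$ and let $0\le s\le X+2$. Then $n-s\ge-5$, so $12p_3(n-s)=(X-s)^2+\varepsilon$.

If $X-2s\ge-3$, then $n-2s-1=X-2s-4\ge-7$, so $24v(n-2s-1)=(X-2s)^2+\varepsilon'(X-2s)$, while $v(2s-X-4)=0$ because its argument is negative. If $X-2s\le-4$, then $v(n-2s-1)=0$, while $24v(2s-X-4)=(2s-X)^2+\varepsilon'(2s-X)=(X-2s)^2+\varepsilon'(X-2s)$ by evenness. In both cases (5) gives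
$$24c_s(n)=2(X-s)^2+2\varepsilon-(X-2s)^2-\varepsilon'(X-2s)+24v(2s-X-4).$$
Since $2(X-s)^2-(X-2s)^2=X^2-2s^2$, and $c_{-s}=c_s$, we obtain for all integers $n,s$ with $|s|\le X+2$
$$24\,c_s(n)=X^2-2s^2+\eta+24\,v(2|s|-X-4),\qquad -16\le\eta\le18,\tag{7}$$
with $\eta=2\varepsilon-\varepsilon'$ depending on $n$ and $s$.

## 5. Pairing consecutive terms, and where pairing breaks

Fix $m\ge0$ and an integer $N$. Put $f_j=\sum_{s=m-j}^{m+j}c_s$, write $f_j(n)=[q^n]f_j$, and let $a_j=f_j(N-T_j)\ge0$. For $N=n+T_k$ write $J_k=J^2_{k,n}(m)$. Then (2) reads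
$$J_k=\sum_{j\ge k}(-1)^{j-k}a_j,\qquad J_k=J_{k-2}+(a_{k-1}-a_{k-2})\quad(\text{same }N).\tag{8}$$

The first thing to try is to pair: $J_k=(a_k-a_{k+1})+(a_{k+2}-a_{k+3})+\cdots$. If $a_j$ decreases in $j$, we are done. It does not always decrease. Take $k=1$, $m=0$, $N=9$ (so $n=8$). By (5),

* $c_0(8)=10-5=5$ and $c_1(8)=8-3=5$, so $a_1=f_1(8)=15$;
* $c_0(6)=7-3=4$, $c_1(6)=5-2=3$, $c_2(6)=4-1=3$, so $a_2=f_2(6)=16$;
* $c_0(3)=3-1=2$, $c_1(3)=2-1=1$, $c_2(3)=1$, $c_3(3)=1$, so $a_3=f_3(3)=8$, and $a_4=0$.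

So $J_1=15-16+8=7$ is positive, but the first bracket is $-1$.

Formula (7) shows that this is systematic. Put $L=j+1$, $n_j=N-T_j$, $X_j=n_j+3$. Then $n_{j+1}=n_j-L$ and $a_j-a_{j+1}=f_j(n_j)-f_{j+1}(n_j-L)$. The first term sums $2L-1$ values $c_s$, the second $2L+1$ values. With $X=X_j$, the main terms of (7) contribute to $24(a_j-a_{j+1})$ the amount
$$\Lambda(X):=\sum_{|s-m|\le L-1}(X^2-2s^2)-\sum_{|s-m|\le L}\big((X-L)^2-2s^2\big).$$
The two sums of squares differ only in $s=m\pm L$, so this equals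
$$(2L-1)X^2-(2L+1)(X-L)^2+2(m-L)^2+2(m+L)^2,$$
that is,
$$\Lambda(X)=-2X^2+(4L^2+2L)X-2L^3+3L^2+4m^2 .\tag{9}$$
The coefficient of $X^2$ is $-2$. For fixed $L$ and large $X$ the pair $a_j-a_{j+1}$ is negative, and pairing cannot prove positivity of $J_k$ when $n$ is large compared with $k^2$.

The way past this is to use the wrong sign. If $a_{k-2}\le a_{k-1}$, then (8) says $J_k\ge J_{k-2}$ at the same $N$: the reversed inequality lets us lower $k$ by $2$. So the plan has three parts.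

1. When $k\le m+1$, or $m=0$ and $k\le2$, the alternating sum can be summed almost in closed form, and positivity is checked directly (Sections 6–9).
2. When $X_j$ is below about $2L^2$, $a_j>a_{j+1}$; when it is above about $2L^2+8L$, $a_j\le a_{j+1}$ (Section 10).
3. For the remaining $(k,m)$, either pairing works, or we descend from $k$ to a case of part 1 (Section 11).

Part 2 leaves a band of width about $10L$ in $X_j$ where we claim nothing. This does no harm, because pairing needs $j\ge k$ while descent needs only $j\le k-2$, and moving $j$ down by two moves both $X_j$ and the threshold. Section 11 shows that the two ranges then meet with no integer in between.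

## 6. Exact summation for $k\le m+2$

**Step 1: express $f_j$ by tails.** The aim is to write $f_j$ so that the alternating sum telescopes. For $s\in\mathbb Z$ define the formal Laurent series
$$\hat\tau_s=\frac{q^s}{(1-q)(q)_3}-\frac{q^{2s+1}}{(q)_4}.$$
Summing (5) and using $V/(1-q^2)=1/(q)_4$, we get $\sum_{i\ge s}c_i=\hat\tau_s$ for $s\ge0$. For $j\le m$ all indices $s\ge m-j$ are nonnegative, so
$$f_j=\hat\tau_{m-j}-\hat\tau_{m+j+1}\qquad(j\le m).$$
For $j=m+r$ with $r\ge0$, remove from the full sum the indices $s\ge m+j+1$ and $s\le-(r+1)$; by symmetry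
$$f_j=\sum_{s\in\mathbb Z}c_s-\hat\tau_{m+j+1}-\hat\tau_{r+1}=\hat\tau_{m-j}-\hat\tau_{m+j+1}+K_r,\qquad K_r:=\sum_{s\in\mathbb Z}c_s-\hat\tau_{r+1}-\hat\tau_{-r}.$$

**Step 2: evaluate $K_r$.** We show that the correction is a single Gaussian binomial. Setting $z=1$ gives $\sum_sc_s=\frac1{(q)_2^2}=\binom42_q/(q)_4$, and $\frac1{(1-q)(q)_3}=\binom41_q/(q)_4$. Hence
$$K_r=\frac1{(q)_4}\Big(\tbinom42_q-\tbinom41_q(q^{r+1}+q^{-r})+q^{2r+3}+q^{1-2r}\Big).$$
The $q$-binomial theorem at $x=q^{r-1}$, with $\binom43_q=\binom41_q$, reads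
$$(q^{r-1};q)_4=1-\tbinom41_qq^{r-1}+\tbinom42_qq^{2r-1}-\tbinom41_qq^{3r}+q^{4r+2},$$
and multiplying by $q^{1-2r}$ gives exactly the bracket above. Since $(q^{r-1};q)_4/(q)_4=\binom{r+2}4_q$,
$$K_r=q^{1-2r}\tbinom{r+2}4_q,\qquad K_0=K_1=0 .$$

**Step 3: telescope.** Now we sum $(-1)^{j-k}q^{T_j}f_j$ over $j\ge k$. From $T_j-j=T_{j-1}$, $T_j+j+1=T_{j+1}$, $T_j-2j+1=T_{j-2}$, $T_j+2j+3=T_{j+2}$ we get
$$q^{T_j}(\hat\tau_{m-j}-\hat\tau_{m+j+1})=\frac{q^m(q^{T_{j-1}}-q^{T_{j+1}})}{(1-q)(q)_3}-\frac{q^{2m}(q^{T_{j-2}}-q^{T_{j+2}})}{(q)_4}.$$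
In the alternating sum, $q^{T_{j-1}}$ and $q^{T_{j+1}}$ are shifts of each other by $2$, with equal signs, so only $j-1\in\{k-1,k\}$ survive. Likewise only $j-2\in\{k-2,\dots,k+1\}$ survive in the second part. The result is
$$\frac{q^m(q^{T_{k-1}}-q^{T_k})}{(1-q)(q)_3}-\frac{q^{2m}(q^{T_{k-2}}-q^{T_{k-1}}+q^{T_k}-q^{T_{k+1}})}{(q)_4}.$$
Put $u=m-k+1$, and take out $q^{m+T_{k-1}}W$. Because $1/(q)_3=(1+q+q^2+q^3)W$ and $1/(q)_4=W/(1-q)$, and because $m+T_{k-2}-T_{k-1}=u$ and $m+T_k-T_{k-1}=m+k=u+2k-1$, this equals $q^{m+T_{k-1}}PW$ with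
$$P=[k](1+q+q^2+q^3)-q^u[k-1]-q^{u+2k-1}[k+1].$$

**Step 4: add the corrections.** If $k\le m+2$, every $r\ge2$ occurs among $j=m+r\ge k$. With $r=i+2$ we have $T_{m+r}+1-2r=T_{m+i}+2(m+i)+3-2i-3=T_{m+i}+2m$. Hence for $1\le k\le m+2$
$$\sum_nJ^2_{k,n}(m)q^{n+T_k}=q^{m+T_{k-1}}PW+(-1)^{k+m}q^{2m}\sum_{i\ge0}(-1)^iq^{T_{m+i}}\tbinom{i+4}4_q .\tag{10}$$
Take the coefficient of $q^N$, $N=n+T_k$. Put
$$n'=N-m-T_{k-1}=n+k-m,\qquad y=N-2m-T_m .$$
Then $n'\ge0$ when $m\le n+k$. Since $T_{m+i}=T_m+T_i+mi$,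
$$J_k=S+(-1)^{k+m}E,\quad S=[q^{n'}]PW,\quad E=\sum_{i\ge0}(-1)^ih_i,\quad h_i=g_i(y-T_i-mi),\quad g_i(x)=[q^x]\tbinom{i+4}4_q .\tag{11}$$
Also $n'=y+m+T_m-T_{k-1}$, and $E=0$ if $y<0$. We expect $S$ to be positive of quadratic size in $y$. The term $E$ has an uncontrolled sign, so we bound $|E|$.

## 7. The size of the alternating term $E$

The number $g_i(x)$ counts partitions $\lambda_1\ge\lambda_2\ge\lambda_3\ge\lambda_4\ge0$ of $x$ with $\lambda_1\le i$. Hence $g_i(x)=g_i(4i-x)$ and $g_i(x)\le g_{i+1}(x)$. Moreover $g_i(x)\le p_4(x):=[q^x]1/(q)_4$, and $p_4$ is nondecreasing. Let $G_i=\max_xg_i(x)$, so $G_i\le G_{i+1}$.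

**Step 1: the first lists.** We need exact values for small $i$. Separating the partitions with $\lambda_1=i$ gives $g_i(x)=g_{i-1}(x)+b_i(x-i)$, where $b_i(x)=[q^x]\binom{i+3}3_q$. The lists of $b_1,\dots,b_5$ are
$$(1,1,1,1),\ (1,1,2,2,2,1,1),\ (1,1,2,3,3,3,3,2,1,1),\ (1,1,2,3,4,4,5,4,4,3,2,1,1),$$
$$(1,1,2,3,4,5,6,6,6,6,5,4,3,2,1,1).$$
Starting from $g_0=(1)$ we get $g_1=(1,1,1,1,1)$, $g_2=(1,1,2,2,3,2,2,1,1)$,
$$g_3=(1,1,2,3,4,4,5,4,4,3,2,1,1),\qquad g_4=(1,1,2,3,5,5,7,7,8,7,7,5,5,3,2,1,1),$$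
$$g_5=(1,1,2,3,5,6,8,9,11,11,12,11,11,\dots),\qquad g_6=(1,1,2,3,5,6,9,\dots);$$
for $g_6$ note that the condition $\lambda_1\le6$ is empty when $x\le6$. In particular $G_0,\dots,G_3=1,1,3,5$.

**Step 2: a bound for all $G_i$.** Fix $x$ and $D=\lambda_1-\lambda_4\in\{0,\dots,i\}$. Put $\sigma=\lambda_1+\lambda_4$ and $\tau=x-2\sigma$. Since $\sigma\equiv D\pmod2$, $\tau$ runs in one class mod $4$, and $\tau$ determines $\lambda_1,\lambda_4$. Subtract $\lambda_4$ from $\lambda_2$ and $\lambda_3$: we get $D\ge\mu_2\ge\mu_3\ge0$ with sum $x-\sigma-2\lambda_4=x-\sigma-(\sigma-D)=D+\tau$. The number of such pairs is $1+\lfloor(D-|\tau|)/2\rfloor\le(D+2-|\tau|)/2$ if $|\tau|\le D$, and $0$ otherwise. (For $\tau\le0$ count $\mu_3=0,\dots,\lfloor(D+\tau)/2\rfloor$; for $\tau>0$ replace $\mu$ by $D-\mu$.)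

We claim $\sum_{\tau\equiv c\,(4)}(\Delta-|\tau|)_+\le\Delta^2/4+1$ for every integer $\Delta\ge2$, where $(t)_+=\max(t,0)$.

* For $c=0$ write $\Delta=4b+e$ with $0\le e<4$. The sum is $\Delta+2\sum_{l=1}^b(\Delta-4l)=4b^2+2be+e=\Delta^2/4+e-e^2/4$, and $e-e^2/4\le1$.
* For $c=2$ write $\Delta-2=4b+e$ with $0\le e<4$. The sum is $2\sum_{l=0}^b(4b+e-4l)=2(b+1)(2b+e)=\Delta^2/4-(e-2)^2/4$.
* For $c=\pm1$ every odd positive integer is $|\tau|$ for exactly one $\tau$, so the sum is $\sum_{l\text{ odd}>0}(\Delta-l)_+$, which is $\Delta^2/4$ or $(\Delta^2-1)/4$.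

With $\Delta=D+2$, at most $\lfloor\frac{(D+2)^2+4}8\rfloor$ partitions belong to each $D$. Therefore
$$G_i\le\hat G_i:=\sum_{D=0}^i\Big\lfloor\frac{(D+2)^2+4}8\Big\rfloor .$$
The summands for $D=0,\dots,8$ are $1,1,2,3,5,6,8,10,13$, so $\hat G_4,\dots,\hat G_8=12,18,26,36,49$.

**Step 3: few terms of $E$ are nonzero.** Let $y\ge0$ and let $\rho$ be the largest index with $T_\rho+m\rho\le y$. Then $h_i=0$ for $i>\rho$. A nonzero $h_i$ requires $T_i+mi\le y\le T_i+mi+4i$. Since $T_{i+4}+m(i+4)=T_i+mi+4i+10+4m$, two nonzero terms $h_i,h_{i'}$ with $i<i'$ of equal parity have $i'=i+2$. So at most two $h_i$ of each parity are nonzero.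

Suppose $h_i,h_{i+2}\ne0$. By the symmetry of $g_i$, $h_i=g_i(z_1)$ and $h_{i+2}=g_{i+2}(z_2)$ with
$$z_1=4i-(y-T_i-mi)\ge0,\quad z_2=y-T_{i+2}-m(i+2)\ge0,\quad z_1+z_2=2i-3-2m\le2\rho-7,$$
using $i+2\le\rho$. This needs $i\ge2$, so $\rho\ge4$, and one of $z_1,z_2$ is at most $\rho-4$. So one of the two terms is at most $p_4(\rho-4)$, the other at most $\hat G_\rho$. Now $E$ is the difference of its even-index part and its odd-index part, both nonnegative, hence $|E|$ is at most the larger of the two: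
$$|E|\le U_\rho,\qquad U_0,\dots,U_3=1,1,3,5,\qquad U_\rho=\hat G_\rho+p_4(\rho-4)\ (\rho\ge4).\tag{12}$$
With $p_4(0),\dots,p_4(4)=1,1,2,3,5$ this gives $U_4,\dots,U_8=13,19,28,39,54$.

**Step 4: large $\rho$.** We compare $U_\rho$, which is cubic in $\rho$, with a quartic. Counting the numbers of parts $4,3,2$ gives $p_4(x)\le(\frac x4+1)(\frac x3+1)(\frac x2+1)$, so $p_4(\rho-4)\le\frac{\rho(\rho-1)(\rho-2)}{24}=\frac{2\rho^3-6\rho^2+4\rho}{48}$. Dropping the floors,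
$$\hat G_\rho\le\frac18\Big(\frac{(\rho+2)(\rho+3)(2\rho+5)}6-1+4(\rho+1)\Big)=\frac{2\rho^3+15\rho^2+61\rho+48}{48}.$$
So $U_\rho\le\frac{4\rho^3+9\rho^2+65\rho+48}{48}$ for $\rho\ge4$. We claim
$$\frac{(T_\rho+3)^2-16}{24}>U_\rho\qquad(\rho\ge9).\tag{13}$$
Multiply by $96$ and use $T_\rho+3=(\rho^2+\rho+6)/2$. It suffices that
$$(\rho^2+\rho+6)^2-64-2(4\rho^3+9\rho^2+65\rho+48)=\rho^4-6\rho^3-5\rho^2-118\rho-124>0 .$$
For $\rho\ge9$ we have $\rho^4-6\rho^3\ge3\rho^3\ge27\rho^2$, and the remaining $22\rho^2\ge198\rho>118\rho+124$.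

## 8. Positivity for $m\ge1$, $1\le k\le m+1$

Assume $0\le m\le n+k$, so $n'\ge0$. Here $u=m-k+1\ge0$.

**Step 1: bound $S$ below by matching exponents.** The polynomial $P$ has negative terms; we cancel them against positive ones using (4). Let $\mathcal C_i=\{i,\dots,i+k-1\}$ for $0\le i\le3$; these are the exponents of the positive part of $P$. The negative exponents are $\mathcal A=\{u,\dots,u+k-2\}$ and $\mathcal B=\{u+2k-1,\dots,u+3k-1\}$. Match each negative exponent $x'$ with its own positive exponent $x$ so that $x'-x=0$ or $x'-x\ge2$. Then $w(n'-x)\ge w(n'-x')$ by (4), and $S$ is at least the sum of $w(n'-x)$ over the unmatched positive $x$. Unmatched blocks $\mathcal C_i,\mathcal C_{i+1}$ together give $\sum_{t<k}v(n'-i-t)$ by (3).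

* Let $u\ge2$. Put $(\mu,\nu)=(3,2)$ if $u=3$, and $(2,3)$ otherwise. Match $\mathcal A$ in order with $\mathcal C_\mu$ minus its last element: the difference is $u-\mu\in\{0\}\cup[2,\infty)$. Match the last element of $\mathcal B$ with the last of $\mathcal C_\mu$: the difference is $u+2k-\mu\ge2$. Match the rest of $\mathcal B$ in order with $\mathcal C_\nu$: the difference $u+2k-1-\nu$ is $2k-2$ for $u=2$, $2k$ for $u=3$, and $u+2k-4\ge2$ for $u\ge4$. Left over are $\mathcal C_0,\mathcal C_1$, so $S\ge\sum_{t<k}v(n'-t)$.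
* Let $u=1$, $k\ge2$. Match $\mathcal A$ with $\mathcal C_1$ minus its last element (difference $0$), the last of $\mathcal B$ with the last of $\mathcal C_1$ (difference $2k$), the rest of $\mathcal B$ with $\mathcal C_0$ (difference $2k$). Left over are $\mathcal C_2,\mathcal C_3$, so $S\ge\sum_{t<k}v(n'-2-t)$.
* Let $u=1$, $k=1$. Then $P=1+q+q^2+q^3-q^2(1+q)=1+q$, so $S=v(n')$.
* Let $u=0$, so $k=m+1\ge2$. Match $\mathcal A$ with $\mathcal C_0$ minus its last element (difference $0$), the last of $\mathcal B$ with the last of $\mathcal C_0$ (difference $2k$), the rest of $\mathcal B$ with $\mathcal C_3$ (difference $2k-4\in\{0,2,4,\dots\}$). Left over are $\mathcal C_1,\mathcal C_2$, so $S\ge\sum_{t<k}v(n'-1-t)$. For $k=2$ we do better: $P=2q+2q^2+q^3-q^5$, so $S\ge2v(n'-1)$ by (3) and (4).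

**Step 2: $S>0$ always.** This settles the cases with $E=0$. For $u\ge2$, and for $u=k=1$, $S\ge v(n')\ge1$. For $u=0$, $n'=n+1\ge1$ and $S\ge v(n'-1)\ge1$. For $u=1$, $k\ge2$: if $n'\ge2$ then $S\ge v(n'-2)\ge1$; and since $P=1+q+\cdots$ and $W=1+q^2+\cdots$, $S=1$ for $n'\in\{0,1\}$. So $J_k>0$ whenever $E=0$. In particular this covers $y<0$, and also $\rho=0$, $y>0$, because then $E=g_0(y)=0$.

**Step 3: express the bounds through $y$.** Let $y\ge0$. Using $n'=y+m+T_m-T_{k-1}$: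

1. if $k\le m-1$ (so $m\ge2$, $u\ge2$), then $n'\ge y+m+T_m-T_{m-2}=y+3m-1$ and $S\ge v(y+3m-1)$;
2. if $k=m\ge2$, then $n'=y+2m$ and $S\ge v(y+2m-2)+v(y+2m-3)$;
3. if $k=m=1$, then $n'=y+2$ and $S=v(y+2)$;
4. if $m=1$, $k=2$, then $n'=y+1$ and $S\ge2v(y)$;
5. if $m\ge2$, $k=m+1$, then $n'=y+m$ and $S\ge v(y+m-1)+v(y+m-2)$.

**Step 4: compare with $E$.** If $\rho=0$ and $y=0$, then $E=1$. In cases 1, 2, 4, 5 we have $S\ge3,2,2,2$ respectively, so $J_k\ge S-1>0$. In case 3, $k+m$ is even and $J_k=v(2)+1=2$.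

Let $\rho\ge1$ and $x_\rho=T_\rho+\rho$. Then $y\ge T_\rho+m\rho\ge x_\rho$, and since $v$ is nondecreasing, all five cases give $S\ge\min\big(v(x_\rho+2),2v(x_\rho)\big)$. For $\rho=1,\dots,8$:

* $x_\rho=2,5,9,14,20,27,35,44$;
* $v(x_\rho+2)=3,5,9,17,28,45,70,104$, by (6);
* $2v(x_\rho)=2,6,14,26,48$ for $\rho\le5$, and by (6) $2v(x_\rho)\ge\frac{(x_\rho+4)^2-12}{12}\ge79,125,191$ for $\rho=6,7,8$;
* $U_\rho=1,3,5,13,19,28,39,54$.

So $S>U_\rho\ge|E|$ for $\rho\le8$. For $\rho\ge9$, (6) and (13) give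
$$S\ge v(x_\rho)\ge\frac{(T_\rho+\rho+4)^2-12}{24}>\frac{(T_\rho+3)^2-16}{24}>U_\rho .$$
Hence $J_k>0$ in all cases.

## 9. Positivity for $m=0$, $k\in\{1,2\}$

Here $k\le m+2$, so (10) and (11) apply, with $y=N$.

**Step 1: the term $S$.** We compute it exactly. For $k=1$: $u=0$, $P=1+q+q^2+q^3-q(1+q)=1+q^3$, $n'=y$. As $(1+q^3)W=(1-q+q^2)(1+q)W=(1-q+q^2)V$, we get $S=v(y)-v(y-1)+v(y-2)$. Since $1/(q)_3=(1+q^2)V$, (5) shows that this is $c_0(y)$. So
$$J_1=c_0(y)-E\quad(y\ge1),\qquad c_0(y)\ge\frac{(y+3)^2-16}{24}\ \text{ by (7)}.$$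
For $k=2$: $u=-1$, $n'=y-1$, and
$$qP=-1+q+2q^2+q^3+q^4=(1+q)(-1+2q+q^3).$$
So $S=[q^y]\,qPW=-v(y)+2v(y-1)+v(y-3)$. By (6), $24S\ge-(y+4)^2-8+2(y+3)^2-24+(y+1)^2-12$, so
$$J_2=S+E\quad(y\ge3),\qquad S\ge\frac{2y^2+6y-41}{24}.$$

**Step 2: $y\le27$.** The general bound (12) is too weak here, so we compute $E$. From the lists in Section 7, $E(y)=\sum_i(-1)^ig_i(y-T_i)$ takes for $y=0,\dots,27$ the values
$$1,-1,-1,0,0,1,1,2,0,-1,-2,-2,-3,-1,1,1,4,4,4,2,1,-2,-3,-6,-6,-6,-4,-2 .$$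
For instance $E(12)=-g_3(6)+g_4(2)=-5+2=-3$ and $E(23)=g_4(13)-g_5(8)+g_6(2)=3-11+2=-6$.

For $k=1$: for $y=1,\dots,7$ we have $c_0(y)=0,1,2,2,2,4,4$, so $J_1=1,2,2,2,1,3,2$. For $8\le y\le15$, $c_0\ge\frac{105}{24}$, hence $c_0\ge5>2\ge E$. For $16\le y\le27$, $c_0\ge\frac{345}{24}$, hence $c_0\ge15>6\ge|E|$.

For $k=2$: for $y=3,4$ we have $S=1,2$ and $E=0$. For $5\le y\le8$, $S\ge\frac{39}{24}$, hence $S\ge2$, and $E\ge0$. For $9\le y\le15$, $S\ge\frac{175}{24}$, hence $S\ge8>3\ge|E|$. For $16\le y\le27$, $S\ge\frac{567}{24}$, hence $S\ge24>6\ge|E|$.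

**Step 3: $y\ge28$.** Now $\rho\ge7$ and (12) suffices. In both cases $S\ge\frac{(y+3)^2-16}{24}$; for $k=2$ this holds because $2y^2+6y-41\ge y^2+6y-7$ when $y^2\ge34$. For $\rho=7$, $S\ge\frac{945}{24}$, so $S\ge40>39=U_7$. For $\rho=8$ we have $y\ge36$ and $S\ge\frac{1505}{24}>62>54=U_8$. For $\rho\ge9$, $S>U_\rho$ by (13), since $y\ge T_\rho$. So $J_1,J_2>0$.

## 10. Comparing $a_j$ with $a_{j+1}$

We keep $N$ fixed and use $L=j+1$, $n_j=N-T_j$, $X_j=n_j+3$, and $\Lambda$ from (9). The root of $\Lambda$ near $2L^2+L$ separates the two lemmas.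

**Lemma 1.** If $L\ge2$, $0\le m\le L-1$ and $X_j\ge2L^2+8L+6$, then $a_j\le a_{j+1}$.

*Proof.* Write $X=X_j$. All $s$ involved satisfy $|s|\le m+L\le X-L+2$, so (7) applies to all terms, both at $n_j$ (with $X$) and at $n_j-L$ (with $X-L$). Since $2(m+L-1)\le4L-4\le X+3$, the $v$-terms in $f_j(n_j)$ vanish; those in $f_{j+1}(n_j-L)$ are nonnegative and are subtracted. Hence
$$24(a_j-a_{j+1})\le\Lambda(X)+18(2L-1)+16(2L+1)=\Lambda(X)+68L-2 .$$
Write $\Lambda(X)=-2X(X-2L^2-L)-2L^3+3L^2+4m^2$. As $X-2L^2-L\ge7L+6$,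
$$\Lambda(X)\le-2(2L^2+8L+6)(7L+6)-2L^3+3L^2+4m^2\le-24L^2-96L+7L^2,$$
where we used $2(2L^2+8L)\cdot6=24L^2+96L$ and $m\le L$. So $\Lambda(X)+68L-2\le-17L^2-28L-2<0$. $\square$

**Lemma 2.** If $L\ge4$, $0\le m\le L-3$, $n_j\ge0$ and $X_j\le2L(L-1)$, then $a_j>a_{j+1}$.

*Proof.* Write $n=n_j$, $X=X_j$. By the expansion of $1/(qz,q/z;q)_2$, $f_j(n)$ counts quadruples $(x_1,x_2,x_3,x_4)$ of nonnegative integers of weight $x_1+x_2+2x_3+2x_4=n$ whose charge $s=x_1-x_2+x_3-x_4$ satisfies $|s-m|\le L-1$.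

**Step 1: an element with $x_1=0$.** This will give strictness. For $n$ even take $(0,0,\lceil n/4\rceil,\lfloor n/4\rfloor)$, of charge $0$ or $1$. For $n$ odd take $x_2=1$ and the same $x_3,x_4$ for $n-1$, of charge $-1$ or $0$. Since $0\le m\le L-3$, the condition $|s-m|\le L-1$ holds for $s\in\{-1,0,1\}$.

**Step 2: $n\le2L+m-2$, by an injection.** In this range (7) has large $v$-terms, so we compare combinatorially. If $n<L$, then $f_{j+1}(n-L)=0<f_j(n)$ by Step 1. Otherwise map the quadruples counted by $f_{j+1}(n-L)$ as follows. For $L$ odd, add $\frac{L+1}2$ to $x_1$ and $\frac{L-1}2$ to $x_2$. For $L$ even, add $1$ to $x_3$ and $\frac{L-2}2$ to each of $x_1,x_2$. This adds $L$ to the weight and $1$ to the charge. The old charge satisfies $s\ge m-L$, and $s\le n-L\le m+L-2$ because charge is at most weight. So the new charge lies in $[m-L+1,m+L-1]$, and the image is in the set counted by $f_j(n)$. The map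 is injective, and every image has $x_1\ge1$ (for $L$ even because $L\ge4$), so it misses the element of Step 1. Hence $f_{j+1}(n-L)<f_j(n)$.

**Step 3: $n\ge2L+m-1$, by formula (7).** Now $X\ge2L+m+2$, and $|s|\le m+L\le X-L+2$ for all $s$ involved. Discarding the nonnegative $v$-terms of $f_j(n)$,
$$24(a_j-a_{j+1})\ge\Lambda(X)-16(2L-1)-18(2L+1)-24R=\Lambda(X)-68L-2-24R,$$
$$R=\sum_{|s-m|\le L}v(2|s|-X+L-4).$$

*Bound for $R$.* Put $Y=3L+2m-X\le L+m-2\le2L-5$. The term with $s=m+L-i>0$ is $v(Y-4-2i)$. The term with $s=-(L-m-i)<0$ is $v(Y-4-4m-2i)$, and these are again distinct members of the list $v(Y-4),v(Y-6),\dots$. The term $s=0$ vanishes, since $L-X-4<0$. So $R\le2\sum_{i\ge0}v(Y-4-2i)$, and $R=0$ for $Y\le3$. For $Y\ge4$ use $24v(x)\le(x+4)^2+8$ for $x\ge0$, the identity $Y^2+(Y-2)^2+\cdots=\frac{Y(Y+1)(Y+2)}6$, and the fact that at most $\frac{Y-2}2$ values of $i$ contribute: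
$$24R\le2\Big(\frac{Y(Y+1)(Y+2)}6+8\cdot\frac{Y-2}2\Big).$$
The right side increases with $Y$. So in all cases (the right side below is positive for $L\ge4$)
$$24R\le\frac{(2L-5)(2L-4)(2L-3)}3+8(2L-7).$$

*Bound for $\Lambda$.* As a function of $X$, $\Lambda$ is concave, so on $[2L+2,\,2L^2-2L]$, which contains our $X$, it is at least the smaller endpoint value. Dropping $4m^2\ge0$, the endpoint values are at least
$$6L^3+7L^2-12L-8\ \text{ at } X=2L+2,\qquad 10L^3-9L^2\ \text{ at } X=2L^2-2L,$$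
and the second exceeds the first by $4L^2(L-4)+12L+8>0$.

*Conclusion.* Therefore
$$72(a_j-a_{j+1})\ge3(6L^3+7L^2-80L-10)-(8L^3-48L^2+94L-60)-48L+168=10L^3+69L^2-382L+198 .$$
At $L=4$ this is $414$, and the derivative $30L^2+138L-382$ is positive for $L\ge4$. So $a_j>a_{j+1}$. $\square$

## 11. Pairing or descent: the case $k\ge3$, $k\ge m+2$

Section 8 covers $k\le m+1$ for $m\ge1$, and Section 9 covers $k\le2$ for $m=0$. What remains is exactly $k\ge3$, $k\ge m+2$. Let $N=n+T_k$ with $n\ge0$, so $X_k=n+3$.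

**Case 1: $X_k\le2k(k+1)$.** Here pairing works. For $j\ge k$ with $T_j\le N$ and $L=j+1$ we have $L\ge4$, $m\le k-2\le j-2=L-3$, $n_j\ge0$, and $X_j\le X_k\le2k(k+1)\le2j(j+1)=2L(L-1)$. By Lemma 2, $a_j>a_{j+1}$. When $T_j>N$, $a_j=0$. So
$$J_k=(a_k-a_{k+1})+(a_{k+2}-a_{k+3})+\cdots>0,$$
every bracket being nonnegative and the first positive because $T_k\le N$.

**Case 2: $X_k\ge2k^2+2k+1$.** Here we descend. Choose $k'\equiv k\pmod2$ with $k'\in\{m,m+1\}$ if $m\ge1$, and $k'\in\{1,2\}$ if $m=0$. Since $k\ge m+2$ and $k\ge3$, the parity condition gives $k\ge k'+2$. Let $j$ run through $k-2,k-4,\dots,k'$ and let $L=j+1$. Then $L\ge2$, $m\le k'\le j=L-1$ (or $m=0$), and $L\le k-1$. Since $X_j\ge X_{k-2}$ and $T_k-T_{k-2}=2k-1$,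
$$X_j\ge X_k+2k-1\ge2k^2+4k=2(k-1)^2+8(k-1)+6\ge2L^2+8L+6 .$$
By Lemma 1, $a_{j+1}\ge a_j$, so $J_{j+2}\ge J_j$ by (8). Hence $J_k\ge J_{k-2}\ge\cdots\ge J_{k'}$, all at the same $N$. Here $N\ge T_{k'}$, and $m\le k'+(N-T_{k'})$, so $J_{k'}$ is one of the coefficients treated in Section 8 or Section 9. Thus $J_{k'}>0$ and $J_k>0$.

The two cases exhaust all integers $X_k$. So $J^2_{k,n}(m)>0$ for all $k\ge1$, $n\ge0$, $|m|\le n+k$, and by Step 1 of Section 4 the same holds for all $d\ge2$. This is the positivity statement of Theorem A: assertion (i) is true.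

## 12. Negative coefficients for $d=1$ and every $k$

For the sharpness claim of Theorem A we repeat the summation of Section 6 with $d=1$.

**Step 1: tails and corrections.** Now $c_s=\sum_bq^{s+b}q^b=q^{s}/(1-q^2)$ for $s\ge0$, so $c_s=q^{|s|}/(1-q^2)$. Put $\hat\tau_s=q^s/(q)_2$; then $\sum_{i\ge s}c_i=\hat\tau_s$ for $s\ge0$, and $\sum_sc_s=\frac1{(1-q)^2}=\frac{1+q}{(q)_2}$. As before, for $j=m+r$, $r\ge0$, we have $f_j=\hat\tau_{m-j}-\hat\tau_{m+j+1}+K_r$ with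
$$K_r=\frac{1+q-q^{r+1}-q^{-r}}{(q)_2}=-q^{-r}\,\frac{(1-q^r)(1-q^{r+1})}{(q)_2}=-q^{-r}\tbinom{r+1}2_q .$$

**Step 2: the generating function for $m=k-1$.** We want one column of coefficients explicitly. The $\hat\tau$-part is
$$\sum_{j\ge k}(-1)^{j-k}\frac{q^m(q^{T_{j-1}}-q^{T_{j+1}})}{(q)_2}=\frac{q^m(q^{T_{k-1}}-q^{T_k})}{(q)_2}=q^{T_k-1}\frac{[k]}{1-q^2},$$
since $m+T_{k-1}=T_k-1$. The indices $j\ge k$ are $j=k+r$ with $r\ge0$, and they carry the correction $K_{r+1}$ and the sign $(-1)^r$. Because $T_{k+r}-(r+1)=T_k-1+T_r+(k-1)r$, dividing by $q^{T_k-1}$ gives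
$$\sum_nJ^1_{k,n}(k-1)q^{n+1}=\frac{[k]}{1-q^2}-\sum_{r\ge0}(-1)^rq^{T_r+(k-1)r}\tbinom{r+2}2_q .\tag{14}$$

**Step 3: isolated central coefficients.** We look at the exponent $T_r+kr$, the center of the $r$-th summand, whose exponents run from $T_r+(k-1)r$ to $T_r+(k+1)r$. The $(r-1)$-st summand ends at $T_r+kr-k-1$ and the $(r+1)$-st starts at $T_r+kr+k$. Starting and ending exponents increase with $r$. So only the $r$-th summand contributes at $T_r+kr$, with the central coefficient of $\binom{r+2}2_q$. That coefficient is $\lfloor r/2\rfloor+1$, the number of partitions of $r$ into at most two parts. Every coefficient of $[k]/(1-q^2)$ is at most $\lceil k/2\rceil$. For even $r\ge2k$ the coefficient of the series (14) is therefore at most $\lceil k/2\rceil-(k+1)<0$. So $J^1_{k,n}(k-1)<0$ for $n=T_r+kr-1$ with $r\ge2k$ even, which are infinitely many $n$. This completes Theorem A. With the positivity for $d\ge2$ it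 says: for each fixed $k\ge1$, $J^d_{k,n}(m)>0$ for all $n\ge0$ and all $|m|\le n+k$ if and only if $d\ge2$.

For $k=1$, $r=2$ we get $n=4$ and the value $0-2=-2$, as in Section 3.

## 13. Unimodality for $n\le k+1$

By (2), consecutive coefficients differ by
$$J(m)-J(m+1)=\sum_{j\ge k}(-1)^{j-k}\big(c_{m-j}-c_{m+j+1}\big)(n-T_j+T_k).\tag{15}$$
Since $J(-m)=J(m)$, it suffices for unimodality that this is nonnegative for all $m\ge0$.

**Step 1: $n\le k$, $d\ge1$.** Only one term survives. Since $T_{k+1}-T_k=k+1>n$, only $j=k$ occurs, and $c_{m+k+1}(n)=0$ because $m+k+1>n$. So the difference is $c_{m-k}(n)\ge0$.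

**Step 2: $n=k+1$, $d\ge2$.** Two terms survive, and we show that the first dominates. As $T_{k+2}-T_k=2k+3>k+1$, only $j=k,k+1$ occur. We have $c_{m+k+1}(k+1)=1$ if $m=0$ (only the monomial $(qz)^{k+1}$) and $0$ otherwise. Also $c_{m-k-1}(0)=1$ if $m=k+1$ and $0$ otherwise, and $c_{m+k+2}(0)=0$. So the difference is
$$c_{m-k}(k+1)-\mathbf 1_{m=0}-\mathbf 1_{m=k+1}.$$
For $m=0$ it is nonnegative because $c_k(k+1)\ge1$, from $(q^2z)(qz)^{k-1}$. For $m=k+1$ it is nonnegative because $c_1(k+1)\ge1$, from $(qz)^{k/2+1}(q/z)^{k/2}$ for $k$ even and from $(q^2z)\big((qz)(q/z)\big)^{(k-1)/2}$ for $k$ odd. For other $m$ it is $c_{m-k}(k+1)\ge0$.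

So unimodality holds for $n\le k$ (all $d\ge1$) and for $n\le k+1$ (all $d\ge2$), as Theorem B states.

## 14. Infinitely many failures for $d=3$, $k\in\{1,3\}$

Let $d=3$. By (15) with $m=0$,
$$D(q):=\sum_n\big(J^3_{k,n}(0)-J^3_{k,n}(1)\big)q^{n+T_k}=\sum_{j\ge k}(-1)^{j-k}q^{T_j}(c_j-c_{j+1}).$$
We shall show that for $k=1,3$ infinitely many coefficients of $D$ are negative, by comparing the growth of $D$ at $q\to1$ and at $q\to-1$. If the coefficients were eventually nonnegative, $|D(-r)|$ could not exceed $D(r)$ by more than a bounded amount for $0<r<1$. The series converges absolutely for $|q|<1$, since $|c_j(q)|\le c_j(|q|)\le\prod_{i=1}^3(1-|q|^i)^{-2}$. All constants in $O(\cdot)$ may depend on $k$.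

**Step 1: split $D$ into three partial theta sums.** For $0<|q|<1$ the function $1/(qz,q/z;q)_3=z^3/\prod_{i=1}^3(1-q^iz)(z-q^i)$ is a proper rational function of $z$ with six simple poles $q^{\pm i}$. By partial fractions it equals $\sum_iA_i/(1-q^iz)+\sum_iB_i/(z-q^i)$. In the annulus $|q|<|z|<1/|q|$ the second sum expands in negative powers of $z$, so $c_j=\sum_{i=1}^3A_iq^{ij}$ for $j\ge0$. Here
$$A_i=\frac1{\prod_{l\ne i}(1-q^{l-i})\prod_{l=1}^3(1-q^{l+i})}=\frac{(-1)^{i-1}q^{T_{i-1}}(1-q^i)}{(q)_{3-i}(q)_{3+i}},$$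
because $\prod_{l=1}^3(1-q^{l+i})=(q)_{3+i}/(q)_i$, $\prod_{l>i}(1-q^{l-i})=(q)_{3-i}$ and $\prod_{l<i}(1-q^{l-i})=(-1)^{i-1}q^{-T_{i-1}}(q)_{i-1}$. Hence
$$D=\sum_{i=1}^3\Omega_i\theta_i,\qquad\Omega_i=\frac{(-1)^{i-1}q^{T_{i-1}}(1-q^i)^2}{(q)_{3-i}(q)_{3+i}},\qquad\theta_i=\sum_{j\ge k}(-1)^{j-k}q^{T_j+ij}.$$

**Step 2: sums of differences of a Gaussian.** These estimates control all remainders. For $t>0$ put, with $T_y=y(y+1)/2$ for real $y$,
$$g(x)=e^{-t(T_{k+x}+i(k+x))}=C\,e^{-t(x+b)^2/2},\qquad b=k+i+\tfrac12,\quad C=e^{t(i+1/2)^2/2}.$$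
With $\varphi(x)=e^{-x^2/2}$ we have $g^{(r)}(x)=Ct^{r/2}\varphi^{(r)}(\sqrt t(x+b))$, so $\int_0^\infty|g^{(r)}|=O(t^{(r-1)/2})$. With $\Delta g(x)=g(x+1)-g(x)$ and $r\ge1$, $\Delta^rg(j)=\int_{[0,1]^r}g^{(r)}(j+x_1+\cdots+x_r)\,dx_1\cdots dx_r$. Taking absolute values, summing over $j\ge0$, and integrating first over $x_1$ turns $\sum_j\int_0^1$ into an integral over a half line inside $[0,\infty)$. Therefore
$$\sum_{j\ge0}|\Delta^rg(j)|\le\int_0^\infty|g^{(r)}|=O(t^{(r-1)/2})\qquad(r\ge1).\tag{16}$$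
Also $\sum_{j\ge0}g(j)=O(t^{-1/2})$ as $t\to0^+$, since $g$ is decreasing on $[0,\infty)$.

**Step 3: $q=e^{-t}$, $t\to0^+$.** We need the exact order and constant of $D$ at $q\to1$. For a summable sequence let $A(g)=\sum_{j\ge0}(-1)^jg(j)$. Then $A(g)+A(g(\cdot+1))=g(0)$, so $A(g)=\frac12g(0)-\frac12A(\Delta g)$. Iterating four times (Euler's transformation),
$$\theta_i=\tfrac12g(0)-\tfrac14\Delta g(0)+\tfrac18\Delta^2g(0)-\tfrac1{16}\Delta^3g(0)+\tfrac1{16}\sum_{j\ge0}(-1)^j\Delta^4g(j).$$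
The last sum is $O(t^{3/2})$ by (16). For fixed $x$, $g(x)=1-t\,Q(x)+O(t^2)$ with $Q(x)=T_{k+x}+i(k+x)$ quadratic in $x$, so
$$g(0)=1-t(T_k+ik)+O(t^2),\quad\Delta g(0)=-t(k+1+i)+O(t^2),\quad\Delta^2g(0)=-t+O(t^2),\quad\Delta^3g(0)=O(t^2).$$
The coefficient of $i\,t$ in $\theta_i$ is $-\frac k2+\frac14$. So
$$\theta_i=\tfrac12+t\big(\alpha-\tfrac{2k-1}4i\big)+O(t^{3/2}),\qquad\alpha\text{ independent of }i .$$
Next, $(q)_a=\prod_{l\le a}(1-e^{-lt})=a!\,t^a\big(1-\frac{T_a}2t+O(t^2)\big)$ and $T_{3-i}+T_{3+i}=12+i^2$. The relative first-order term of $\Omega_i$ is therefore $-\frac{i(i-1)}2-i+6+\frac{i^2}2=6-\frac i2$, and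
$$\Omega_i=t^{-4}w_i\big(1+(6-\tfrac i2)t+O(t^2)\big),\qquad w_i=\frac{(-1)^{i-1}i^2}{(3-i)!\,(3+i)!},\quad (w_1,w_2,w_3)=\big(\tfrac1{48},-\tfrac1{30},\tfrac1{80}\big).$$
Here $\sum_iw_i=\frac{5-8+3}{240}=0$ and $\sum_iiw_i=\frac{5-16+9}{240}=-\frac1{120}$. The $t^{-4}$ term of $D$ cancels, as do all $t^{-3}$ contributions that do not depend on $i$ apart from $w_i$, and
$$t^3D(e^{-t})\to-\tfrac1{120}\Big(-\tfrac14-\tfrac{2k-1}4\Big)=\frac k{240}.$$

**Step 4: $q=-e^{-t}$, $t\to0^+$, $k$ odd.** Now the same for $q\to-1$. Here $1-q,1-q^3,1-q^5\to2$ and $1-q^{2l}\sim2lt$. So $(q)_2\sim4t$, $(q)_4\sim32t^2$, $(q)_5\sim64t^2$, $(q)_6\sim384t^3$, and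
$$t^3\Omega_1\to\frac4{4\cdot32}=\frac1{32},\qquad t^3\Omega_3\to-\frac4{384}=-\frac1{96},\qquad\Omega_2=O(1),$$
the sign in $\Omega_3$ coming from $q^{T_2}=q^3\to-1$. By Step 2, $\theta_2=O(t^{-1/2})$, so $t^3\Omega_2\theta_2\to0$.

For $i=1,3$ write $\theta_i=\sum_{j\ge k}\sigma_ju_j$ with $u_j=e^{-t(T_j+ij)}$. Since $i$ and $k$ are odd, $\sigma_j=(-1)^{j-k+T_j+ij}=-(-1)^{T_j}$, which is $-,+,+,-$ for $j\equiv0,1,2,3\pmod4$. The partial sums $\Sigma_j=\sum_{l=k}^j\sigma_l$ are therefore periodic: $1,2,1,0$ if $k\equiv1\pmod4$, and $-1,-2,-1,0$ if $k\equiv3\pmod4$. Their mean is $\kappa=1$, respectively $\kappa=-1$. Summation by parts gives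
$$\theta_i=\sum_{j\ge k}\Sigma_j(u_j-u_{j+1})=\kappa u_k+\sum_{j\ge k}(\Sigma_j-\kappa)(u_j-u_{j+1}).$$
The sequence $\Sigma_j-\kappa$ is periodic with mean $0$, so its partial sums are bounded. A second summation by parts bounds the last sum by $O\big(\sum_j|\Delta^2u_j|\big)=O(\sqrt t)$, by (16) with $r=2$. As $u_k\to1$, $\theta_i\to\kappa$. Hence
$$t^3D(-e^{-t})\to\kappa\Big(\frac1{32}-\frac1{96}\Big)=\frac\kappa{48}.$$

**Step 5: compare.** Suppose all but finitely many coefficients of $D$ were nonnegative. Then $D$ is a polynomial plus a series with nonnegative coefficients, so $|D(-e^{-t})|\le D(e^{-t})+O(1)$. Multiplying by $t^3$ and letting $t\to0^+$ gives $\frac1{48}\le\frac k{240}$, that is, $k\ge5$. For $k=1$ and $k=3$ this is false. So for $k\in\{1,3\}$ there are infinitely many $n$ with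
$$J^3_{k,n}(0)<J^3_{k,n}(1)=J^3_{k,n}(-1),$$
and by the remark after Definition 4 the sequence $\big(J^3_{k,n}(m)\big)_m$ is not unimodal for these $n$. Together with Sections 3 and 13 this completes the proof of Theorem B.
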